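\title{Special matchings and automorphisms of undirected Bruhat graphs}

\begin{abstract}
We prove that, for every Coxeter group $W$ and all $u\le v$ in $W$, a perfect matching of the Hasse diagram of the Bruhat interval $[u,v]$ is a special matching if and only if it is an automorphism of the undirected Bruhat graph of $[u,v]$. This confirms a conjecture posed in a paper of Gaetz and Gao. Both conditions are equivalent to the requirement that the matching send every cover relation to a comparable pair. That this requirement forces specialness is a statement about posets: it holds in every finite graded thin poset with a least element and connected coatom graphs. That special matchings preserve the Bruhat graph is proved with dihedral reflection subgroups, which show that the long edges of the graph are generated from the Hasse diagram by a single six-element configuration.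
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(W,S)$ be a Coxeter system: $W$ is the group generated by $S$ subject to the relations $(ss')^{m(s,s')}=e$, where $m(s,s)=1$ and $m(s,s')=m(s',s)\in\{2,3,\dots,\infty\}$ for $s\ne s'$, and no relation is imposed when $m(s,s')=\infty$. The \emph{length} $\ell(w)$ is the least length of a word in $S$ with product $w$. All relations have even length, so $w\mapsto(-1)^{\ell(w)}$ is a homomorphism. The \emph{reflections} are the elements of $T=\{wsw^{-1}: w\in W,\ s\in S\}$; they are involutions of odd length. For $g,h\in W$ we write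
\[
g\sim h \ \text{ if } g^{-1}h\in T,\qquad\qquad g\to h\ \text{ if } g\sim h \text{ and } \ell(g)<\ell(h).
\]
The relation $\sim$ is symmetric, and if $g\sim h$ then $\ell(h)-\ell(g)$ is odd, so either $g\to h$ or $h\to g$. \emph{Bruhat order} is the partial order in which $g\le h$ means that there is a directed path $g\to\cdots\to h$. We use the textbook facts that the intervals $[u,v]=\{w: u\le w\le v\}$ are finite and that the order is graded by $\ell$: the element $y$ covers $x$, written $x\lessdot y$, if and only if $x<y$ and $\ell(y)=\ell(x)+1$. In that case $x\to y$, since a path that raises the length by one has one arrow.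

An interval $[u,v]$ carries two graphs. The \emph{undirected Bruhat graph} $\Gamma(u,v)$ is the simple graph on $[u,v]$ in which $x$ and $y$ are adjacent when $x\sim y$. The \emph{Hasse diagram} is the subgraph formed by the covers. The remaining edges of $\Gamma(u,v)$, with length difference at least $3$, will be called \emph{long}. They add nothing to the order, and their definition uses the group structure, which the Hasse diagram does not display.

A \emph{perfect matching} of the Hasse diagram of $[u,v]$ is an involution $M$ of $[u,v]$ such that, for every $x$, either $x\lessdot M(x)$ or $M(x)\lessdot x$. It is a \emph{special matching} if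
\[
x\lessdot y \text{ in } [u,v]\quad\Longrightarrow\quad M(x)\le M(y)\ \text{ or }\ M(x)=y,
\]
and it is an \emph{automorphism} of $\Gamma(u,v)$ if the bijection $M$ preserves adjacency in $\Gamma(u,v)$.

The model for both notions is multiplication by a generator. Let $s\in S$ and suppose that $[u,v]$ is closed under $x\mapsto xs$, as happens when $W$ is finite and $[u,v]=W$. Then $M(x)=xs$ is a perfect matching, because $x\sim xs$ and the lengths differ by one. It is an automorphism of $\Gamma(u,v)$, because $(xs)^{-1}(ys)=s(x^{-1}y)s$. It is also special: Lemma~\ref{lem:translate} below shows that $x\to y$ and $y\neq xs$ imply $xs\to ys$. Specialness records what this matching does to the order, and being an automorphism records what it does to the undirected graph. It is natural to ask whether the two records carry the same information.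

\medskip
\noindent\textbf{Problem.} \emph{For a Coxeter group $W$ and $u\le v$ in $W$, is a perfect matching of the Hasse diagram of $[u,v]$ special if and only if it is an automorphism of $\Gamma(u,v)$?}
\medskip

Neither implication is formal. A special matching is defined by inequalities between images of covers, and an inequality $M(x)<M(y)$ does not say that $M(x)^{-1}M(y)$ is a reflection; about long edges the definition says nothing at all. An automorphism of $\Gamma(u,v)$, on the other hand, is free to reverse edges, while a special matching may reverse only the covers that it matches. The equivalence is known when $W$ is a symmetric group or is right-angled, meaning that $m(s,s')\in\{2,\infty\}$ for all $s\neq s'$. That it holds for every Coxeter group is a conjecture posed in the paper of Gaetz and Gao~\cite{GG}. We prove this conjecture in the following sharper form.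

\begin{theorem}\label{thm:main}
Let $(W,S)$ be any Coxeter system, let $u\le v$ in $W$, and let $M$ be a perfect matching of the Hasse diagram of $[u,v]$. The following are equivalent:
\begin{itemize}
\item[(a)] $M$ is a special matching;
\item[(b)] $M$ is an automorphism of $\Gamma(u,v)$;
\item[(c)] whenever $x\lessdot y$ in $[u,v]$, the elements $M(x)$ and $M(y)$ are comparable in Bruhat order.
\end{itemize}
Moreover, if these conditions hold and $x,y\in[u,v]$ satisfy $x\to y$ and $M(x)\neq y$, then $M(x)\to M(y)$. Thus $M$ preserves the directed Bruhat graph of $[u,v]$, except that it reverses the matched edges.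
\end{theorem}

The implication (b)$\Rightarrow$(c) holds because covers are edges and adjacent elements are comparable. In particular, a perfect matching that sends covers to edges of $\Gamma(u,v)$ already satisfies all three conditions. The two other implications are independent of each other. Section~\ref{sec:posets} proves (c)$\Rightarrow$(a) for a class of posets that contains all Bruhat intervals (Theorem~\ref{thm:poset}). Sections~\ref{sec:cosets}--\ref{sec:final} prove (a)$\Rightarrow$(b) by reducing every question about edges to a coset of a dihedral reflection subgroup. Both arguments can be seen in dihedral groups, and we begin there.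

\section{Dihedral groups and the cube}\label{sec:examples}

Let $S=\{s_1,s_2\}$ and $m=m(s_1,s_2)\in\{2,3,\dots,\infty\}$, so that $W$ is dihedral of order $2m$. Reduced words alternate between $s_1$ and $s_2$. The two alternating words of length $j$ are reduced for $j\le m$, represent different elements for $0<j<m$, and represent the same element for $j=m$; no element has length greater than $m$. An alternating word of odd length is a palindrome, hence a conjugate of its middle letter. We record these facts for later use.

\begin{lemma}\label{lem:dihedral}
In the dihedral Coxeter system of order $2m$ there is one element of length $0$, there are two elements of each length $j$ with $0<j<m$, and there is one element of length $m$ if $m<\infty$. The reflections are exactly the elements of odd length.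
\end{lemma}

It follows that $g\to h$ if and only if $\ell(h)-\ell(g)$ is odd and positive, and that $g<h$ if and only if $\ell(g)<\ell(h)$.

\begin{example}\label{ex:dihedral}
Let $m<\infty$ and $[u,v]=W$. The graph $\Gamma(u,v)$ is the complete bipartite graph between elements of even and of odd length. A perfect matching $M$ exchanges the two parities, so \emph{every} perfect matching is an automorphism, and Theorem~\ref{thm:main} predicts that every perfect matching is special. To confirm this, follow $M$ from the bottom. The element $e$ is matched with one of the two elements of length $1$. The other element of length $1$ covers only $e$, so it is matched upward. Inductively, for $0<j<m$, one element of length $j$ is matched downward and the other one upward. Now let $x\lessdot y$ with $M(x)\ne y$. The difference $\ell(M(y))-\ell(M(x))$ is $-1$, $1$ or $3$. If it is positive, then $M(x)<M(y)$. If it is $-1$, then $x$ and $M(y)$ are two different elements of the same length that are both matched upward, which we have excluded. So $M$ is special.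

There are two choices at each of the lengths $1,\dots,m-1$, hence $2^{m-1}$ perfect matchings, while left and right multiplication by $s_1$ and $s_2$ produce at most four. For $m\ge4$ there are therefore special matchings that are not multiplications.
\end{example}

In this example a reversed cover is ruled out by information that propagates upward from the least element. Section~\ref{sec:posets} turns this into a descent argument.

\begin{example}\label{ex:cube}
Let $W$ be generated by three commuting involutions. Then $T=S$, elements correspond to subsets of $\{1,2,3\}$, Bruhat order is inclusion, and $\Gamma(\emptyset,123)$ is the Hasse diagram, a cube. The perfect matching $\emptyset\leftrightarrow1$, $2\leftrightarrow12$, $3\leftrightarrow23$, $13\leftrightarrow123$ sends the cover $\emptyset\lessdot 3$ to the incomparable pair $1$, $23$, so it fails (a), (b) and (c). Note also that $\emptyset<123$ have length difference $3$ and are not adjacent.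
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node (e) at (0,0) {$e$};
\node (a) at (-1,1) {$s_1$};
\node (b) at (1,1) {$s_2$};
\node (c) at (-1,2) {$s_1s_2$};
\node (d) at (1,2) {$s_2s_1$};
\node (h) at (0,3) {$s_1s_2s_1$};
\draw (e)--(b) (a)--(c) (a)--(d) (b)--(c) (d)--(h);
\draw[line width=1.8pt] (e)--(a) (b)--(d) (c)--(h);
\draw[dashed] (e) .. controls (2.8,0.4) and (2.8,2.6) .. (h);
\end{tikzpicture}
\caption{The Bruhat graph of the symmetric group $S_3$. The eight solid edges are the covers and the dashed edge is the only long edge. The thick edges form the special matching $x\mapsto xs_1$, which exchanges the cover $s_1\lessdot s_1s_2$ with the long edge.}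
\label{fig:S3}
\end{figure}

The case $m=3$, shown in Figure~\ref{fig:S3}, contains the difficulty of (a)$\Rightarrow$(b). The matching $x\mapsto xs_1$ sends the cover $s_1\lessdot s_1s_2$ to the pair $e<s_1s_2s_1$, of length difference $3$. Specialness gives only this inequality, and the cube shows that the inequality alone does not give an edge. What distinguishes the two cases is the pattern of covers between the endpoints.

\begin{definition}\label{def:frame}
A \emph{frame} from $g$ to $h$ is a list $(g;a,b;c,d;h)$ of six distinct elements of $W$ such that
\[
g\sim a,b;\qquad a\sim c,d;\qquad b\sim c,d;\qquad c,d\sim h .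
\]
\end{definition}

The eight edges of a frame form the complete bipartite graph on $\{g,c,d\}$ and $\{a,b,h\}$ with the edge $gh$ removed; the Hasse diagram of $S_3$ is a frame from $e$ to $s_1s_2s_1$. The definition involves neither lengths nor directions, so an injective map that preserves the eight adjacencies sends a frame to a frame. We shall prove that the ends of a frame are always adjacent (Lemma~\ref{lem:close}) and that the ends of a long edge are always joined by a frame of shorter edges (Lemma~\ref{lem:span}). In $S_3$ the argument then runs as follows: $x\mapsto xs_1$ sends the frame of covers from $e$ to $s_1s_2s_1$ to the frame $(s_1;\,e,s_2s_1;\,s_1s_2s_1,s_2;\,s_1s_2)$, and closing this frame yields the image $s_1\sim s_1s_2$ of the long edge.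

\section{Matchings of thin posets}\label{sec:posets}

A finite poset $Q$ is \emph{graded} if it has a rank function $\operatorname{rk}\colon Q\to\mathbb Z$ with $\operatorname{rk}(y)=\operatorname{rk}(x)+1$ whenever $x\lessdot y$. Then $x<y$ implies $\operatorname{rk}(x)<\operatorname{rk}(y)$, and two comparable elements whose ranks differ by one form a cover. The \emph{length} of an interval $[x,y]$ is $\operatorname{rk}(y)-\operatorname{rk}(x)$, and its \emph{coatoms} are its elements covered by $y$. Perfect and special matchings of the Hasse diagram of $Q$ are defined as in Section~\ref{sec:intro}. We consider two properties of $Q$.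
\begin{itemize}
\item[(F1)] \emph{Thinness.} Every interval of length $2$ has exactly four elements.
\item[(F2)] \emph{Connected coatom graphs.} For every interval $[x,y]$ of length at least $2$, the graph on the coatoms of $[x,y]$, in which $c$ and $c'$ are joined when some $p\in[x,y]$ satisfies $p\lessdot c$ and $p\lessdot c'$, is connected.
\end{itemize}

\begin{proposition}\label{prop:F}
Every Bruhat interval, with $\operatorname{rk}=\ell$, satisfies \textup{(F1)} and \textup{(F2)}.
\end{proposition}

\begin{proof}
Property (F1) is in \cite[\S2.7]{BB}. For (F2), recall from~\cite{BW} that $[x,y]$ is shellable. Its maximal chains, which all have the same size, can thus be listed in an order in which every chain after the first differs from some earlier chain in exactly one element. By induction along the list, any two maximal chains are joined by a sequence of maximal chains in which consecutive ones differ in one element. Given coatoms $c$ and $c'$, take such a sequence from a chain through $c$ to a chain through $c'$. In a step that changes the coatom, the element below the coatom is unchanged, so the old and the new coatom are joined in the graph.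
\end{proof}

\begin{theorem}\label{thm:poset}
Let $Q$ be a finite graded poset with a least element $u$ that satisfies \textup{(F1)} and \textup{(F2)}. A perfect matching $M$ of the Hasse diagram of $Q$ is special if and only if $M(x)$ and $M(y)$ are comparable for all $x\lessdot y$ in $Q$.
\end{theorem}

\begin{proof}
Let $M$ be special and $x\lessdot y$. Then either $M(x)\le M(y)$, or $M(x)=y$ and $M(y)=x$. In both cases $M(x)$ and $M(y)$ are comparable.

Conversely, assume that $M$ sends covers to comparable pairs. Call $a\in Q$ \emph{up} if $a\lessdot M(a)$ and \emph{down} if $M(a)\lessdot a$; the partner of an up element is down and vice versa. Consider a cover $a\lessdot b$. If $a$ and $b$ are both up or both down, then $\operatorname{rk}M(b)=\operatorname{rk}M(a)+1$, and comparability gives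
\begin{equation}\label{eq:parallel}
a\lessdot b,\ \text{ both up or both down}\quad\Longrightarrow\quad M(a)\lessdot M(b).
\end{equation}
If $a$ is down and $b$ is up, then $M(a)<a<b<M(b)$. If $a$ is up and $b$ is down, then $\operatorname{rk}M(a)=\operatorname{rk}M(b)+1$, so $M(b)\lessdot M(a)$. Only this last type can violate specialness. Call $a\lessdot b$ a \emph{bad cover of level $j$} if $\operatorname{rk}(a)=j$, $a$ is up, $b$ is down and $M(a)\neq b$. We must show that there is no bad cover.

Suppose that there is one, and let $x\lessdot y$ be a bad cover of minimal level $k$. Put $z=M(y)$ and $w=M(x)$. Then $z$ is up, $z\neq x$, $w\ne y$, and we have a square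
\[
x,z\lessdot y,\qquad x,z\lessdot w,\qquad M(x)=w,\quad M(z)=y .
\]
Since $u\le x,z$ and $x\ne z$ have the same rank, $\operatorname{rk}(u)<k$.

The simplest case is $\operatorname{rk}(u)=k-1$. Then $[u,y]=\{u,x,z,y\}$ by (F1). The least element $u$ is up, and so is $z$, so \eqref{eq:parallel} gives $M(u)\lessdot y$. Hence $M(u)\in\{x,z\}$, which is absurd since $x$ and $z$ are up. In general we would like to argue with a common lower cover $p$ of $x$ and $z$ in place of $u$. There are two obstacles: such a $p$ need not exist, and it need not be up. Step~1 deals with the first obstacle by moving along the coatom graph of $[u,y]$; Steps~2 and~3 show that $p$ is down and draw a contradiction one rank lower.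

\medskip
\noindent\emph{Step 1: a lower neighbor.} Let $\mathcal B$ be the set of coatoms $c$ of $[u,y]$ such that $c\lessdot y$ is a bad cover, that is, such that $c$ is up and $c\neq z$. Then $x\in\mathcal B$ and $z\notin\mathcal B$. The interval $[u,y]$ has length at least $2$, so by (F2) some edge of its coatom graph leaves $\mathcal B$: there are $c\in\mathcal B$, a coatom $x'\notin\mathcal B$ and an element $p$ with $p\lessdot c$ and $p\lessdot x'$. The cover $c\lessdot y$ is bad of level $k$, with the same $y$ and $z$, so we may replace $x$ by $c$ and $w$ by $M(c)$. We now have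
\[
p\lessdot x\lessdot y,\qquad p\lessdot x'\lessdot y,\qquad x\neq x',\qquad\text{and either } x'=z \text{ or } x' \text{ is down}.
\]

\noindent\emph{Step 2: $p$ is down, and $q=M(p)$ satisfies $q<z$.}

Suppose first that $x'=z$. Then $[p,y]=\{p,x,z,y\}$ by (F1). If $p$ were up, \eqref{eq:parallel} for $p\lessdot z$ would give $p\lessdot M(p)\lessdot y$, so the down element $M(p)$ would be one of the up elements $x,z$. Hence $p$ is down, and $q<p<z$.

Suppose next that $x'\ne z$, so that $x'$ is down. Put $z'=M(x')$. By \eqref{eq:parallel} for $x'\lessdot y$ we have $z'\lessdot z$. Moreover $p\neq z'$, for otherwise $x,x',z$ would be three distinct elements strictly between $p$ and $y$, against (F1). If $p$ were up, then $p\lessdot x'$ would be a bad cover of level $k-1$, because $x'$ is down and is matched with $z'\ne p$. This contradicts the minimality of $k$. Hence $p$ is down, and \eqref{eq:parallel} for $p\lessdot x'$ gives $q\lessdot z'\lessdot z$.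

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node (q) at (0,0) {$q$};
\node (p) at (-1.6,1) {$p$};
\node (pp) at (0,1) {$p'$};
\node (x) at (-1.6,2) {$x$};
\node (r) at (0,2) {$r$};
\node (z) at (1.6,2) {$z$};
\node (w) at (0,3) {$w$};
\node (y) at (1.6,3) {$y$};
\draw (q)--(pp) (p)--(x) (p)--(r) (pp)--(x) (r)--(w) (z)--(w);
\draw[line width=1.8pt] (q)--(p) (pp)--(r) (x)--(w) (z)--(y);
\draw[dashed] (q)--(z);
\end{tikzpicture}
\caption{The last step of the proof of Theorem~\ref{thm:poset}. Solid edges are covers, thick edges are matched, the dashed edge means $q<z$, and the cover $x\lessdot y$ is not drawn. By thinness the coatoms $x,r$ of $[q,w]$ are joined only to each other in the coatom graph, which cuts off the coatom $z$.}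
\label{fig:descent}
\end{figure}

\medskip
\noindent\emph{Step 3: the interval $[q,w]$.} We have $q\lessdot p\lessdot x\lessdot w$ and $q<z\lessdot w$, so $x$ and $z$ are distinct coatoms of the interval $[q,w]$ of length $3$. We determine enough of this interval to see that they cannot be connected in its coatom graph; see Figure~\ref{fig:descent}. By (F1), $[q,x]=\{q,p,p',x\}$ for some $p'\neq p$. The element $q$ is up, with $M(q)=p\neq p'$. If $p'$ were down, then $q\lessdot p'$ would be a bad cover of level $k-2$. Hence $p'$ is up; put $r=M(p')$. By \eqref{eq:parallel} for $q\lessdot p'$ and for $p'\lessdot x$,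
\[
p=M(q)\lessdot r,\qquad r\lessdot M(x)=w .
\]
The element $r$ is down, so it differs from the up elements $x$ and $z$. Thus $q\lessdot p,p'$, both $p$ and $p'$ are covered by both $x$ and $r$, and $x,r\lessdot w$. By (F1),
\[
[q,x]=\{q,p,p',x\},\quad [q,r]=\{q,p,p',r\},\quad [p,w]=\{p,x,r,w\},\quad [p',w]=\{p',x,r,w\}.
\]
The first two equalities say that the elements of $[q,w]$ covered by $x$ or $r$ are $p$ and $p'$. The last two say that the coatoms of $[q,w]$ covering $p$ or $p'$ are $x$ and $r$. So no edge of the coatom graph of $[q,w]$ leaves $\{x,r\}$, although $z\notin\{x,r\}$ is a coatom. This contradicts (F2).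
\end{proof}

\begin{remark}
The least element is used only to start Step~1, but it cannot be dropped: the four-element poset $x,z\lessdot y,w$ satisfies (F1) and (F2) vacuously, and the matching $x\leftrightarrow w$, $z\leftrightarrow y$ sends covers to comparable pairs without being special. Thinness cannot be dropped either. Add to this poset two elements $u\lessdot p$ with $p\lessdot x,z$, and match $u$ with $p$. The new unmatched covers $p\lessdot x$ and $p\lessdot z$ go to $u<w$ and $u<y$. Property (F2) holds, since every interval of length at least $2$ has either the single coatom $p$ or the coatoms $x,z$, which both cover $p$. But $[u,x]$ has three elements, and the matching is still not special. Property (F2) is used twice, for $[u,y]$ in Step~1 and for $[q,w]$ in Step~3.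
\end{remark}

\section{Dihedral cosets}\label{sec:cosets}

We return to Coxeter groups. The aim of this section is to find, inside the Bruhat graph of $W$, copies of the Bruhat graphs of dihedral groups, one for each coset of a subgroup attached to a plane spanned by roots.

\subsection*{Roots}
Let $V$ be the real vector space with basis $\{\alpha_s:s\in S\}$, and let $B$ be the symmetric bilinear form with $B(\alpha_s,\alpha_{s'})=-\cos(\pi/m(s,s'))$, read as $-1$ when $m(s,s')=\infty$. In the \emph{geometric representation}, $W$ acts on $V$ by $s(v)=v-2B(v,\alpha_s)\alpha_s$, and this action preserves $B$. The \emph{roots} are the vectors in $\Phi=\{w\alpha_s:w\in W,\ s\in S\}$; they satisfy $B(\gamma,\gamma)=1$. A root is \emph{positive} if all its coordinates are nonnegative, and $\Phi^+$ is the set of positive roots. We use three textbook facts.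
\begin{itemize}
\item[(R1)] $\Phi$ is the disjoint union of $\Phi^+$ and $-\Phi^+$.
\item[(R2)] For $\gamma=w\alpha_s$ the reflection $t_\gamma=wsw^{-1}$ depends only on $\pm\gamma$, and $\gamma\mapsto t_\gamma$ is a bijection $\Phi^+\to T$, with inverse written $t\mapsto\alpha_t$. Thus $gt_\gamma g^{-1}=t_{g\gamma}$.
\item[(R3)] For $g\in W$ and $t\in T$: $\ell(gt)>\ell(g)$ if and only if $g\alpha_t\in\Phi^+$.
\end{itemize}
Proportional roots are equal up to sign, because $B(\gamma,\gamma)=1$. Hence distinct reflections have linearly independent roots.

\begin{lemma}\label{lem:translate}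
Let $g\in W$, $s\in S$ and $t\in T$ with $t\neq s$. Then $g\to gt$ if and only if $gs\to gts$.
\end{lemma}

\begin{proof}
The positive root $\alpha_t$ is not a multiple of $\alpha_s$, so it has a positive coordinate at some $\alpha_{s'}$ with $s'\ne s$, and $s$ does not change this coordinate. By (R1), $s\alpha_t\in\Phi^+$, so $\alpha_{sts}=s\alpha_t$ by (R2). Now $gts=(gs)(sts)$ and $gs\,\alpha_{sts}=g\alpha_t$, and the claim follows from (R3).
\end{proof}

\subsection*{Reflection subgroups}
A \emph{reflection subgroup} is a subgroup $W'$ of $W$ generated by reflections. For $t\in T$ let $N(t)=\{t'\in T:\ell(tt')<\ell(t)\}$, and let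
\[
\chi(W')=\{t\in T: N(t)\cap W'=\{t\}\}.
\]
We need two theorems.
\begin{itemize}
\item[(D1)] (\cite{Dyer90}; also \cite{Deodhar}.) The pair $(W',\chi(W'))$ is a Coxeter system whose set of reflections is $W'\cap T$. For distinct $r,r'\in\chi(W')$ we have $B(\alpha_r,\alpha_{r'})\le0$.
\item[(D2)] (\cite[Theorem~1.4]{Dyer91}, up to inversion.) Let $x_0$ be the element of minimal length of a coset $xW'$, and let $\ell'$ be the length function of $(W',\chi(W'))$. For $w\in W'$ and $t\in W'\cap T$: $\ell(x_0wt)>\ell(x_0w)$ if and only if $\ell'(wt)>\ell'(w)$.
\end{itemize}
Fact (D2) says that the arrows of $W$ inside a coset of $W'$ that are given by reflections of $W'$ form a copy of the directed Bruhat graph of $W'$. If $s\in S\cap W'$, then $s\in\chi(W')$, since $\ell(st')<1$ forces $t'=s$ and so $N(s)=\{s\}$.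

\subsection*{The plane of a product of two reflections}
A $4$-cycle in the Bruhat graph gives an identity $t_1t_2=t_3t_4$ between products of reflections. We want to conclude that the four roots lie in one plane, by recovering that plane as the image of $t_1t_2-1$. On $V$ this can fail, because $B$ may be degenerate. For $S=\{s,s'\}$ with $m(s,s')=\infty$ we have $B(v,\alpha_s)=-B(v,\alpha_{s'})$ for all $v\in V$, and formula \eqref{eq:rotation} below gives $(ss'-1)v=-2B(v,\alpha_{s'})(\alpha_s+\alpha_{s'})$, so the image is only a line. We therefore enlarge $V$ so that the form separates roots.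

Let $V'=V\oplus V^*$, where $V^*$ is the dual space of $V$, with the symmetric form
\[
B'\bigl((v,f),(w,g)\bigr)=B(v,w)+f(w)+g(v),
\]
which restricts to $B$ on $V$. For $s\in S$ define $\sigma_s(v)=v-2B'(v,\alpha_s)\alpha_s$ for $v\in V'$. Since $B'(\alpha_s,\alpha_s)=1$, we have $B'(\sigma_sv,\alpha_s)=-B'(v,\alpha_s)$, so $\sigma_s^2=1$; and with $a=B'(v,\alpha_s)$, $b=B'(w,\alpha_s)$ we have $B'(\sigma_sv,\sigma_sw)=B'(v,w)-2ab-2ab+4ab=B'(v,w)$. Let $s\ne s'$ with $m=m(s,s')<\infty$. The form is positive definite on $E=\operatorname{span}(\alpha_s,\alpha_{s'})$, because $|\cos(\pi/m)|<1$, so $V'=E\oplus E^\perp$. The map $(\sigma_s\sigma_{s'})^m$ fixes $E^\perp$ pointwise because $\sigma_s$ and $\sigma_{s'}$ do, and it fixes $E\subseteq V$ pointwise because $\sigma_s,\sigma_{s'}$ restrict to the geometric representation. Hence the maps $\sigma_s$ define an action of $W$ on $V'$ that preserves $B'$ and extends the action on $V$. Conjugating the formula for $\sigma_s$ by $w$ gives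
\[
t_\gamma(v)=v-2B'(v,\gamma)\gamma\qquad(\gamma\in\Phi,\ v\in V').
\]

\begin{lemma}\label{lem:plane}
Let $t_i=t_{\gamma_i}$ be reflections with $t_1t_2=t_3t_4\neq e$. Then $\operatorname{span}(\gamma_1,\gamma_2)=\operatorname{span}(\gamma_3,\gamma_4)$, and this space is a plane.
\end{lemma}

\begin{proof}
Since $t_1\neq t_2$, the roots $\gamma_1,\gamma_2$ are linearly independent. For $v\in V'$ put $a_i=B'(v,\gamma_i)$, and let $\beta=B(\gamma_1,\gamma_2)$. Applying $t_1$ to $t_2v=v-2a_2\gamma_2$ gives $t_1t_2v=v-2a_1\gamma_1-2a_2(\gamma_2-2\beta\gamma_1)$, that is,
\begin{equation}\label{eq:rotation}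
(t_1t_2-1)v=(4\beta a_2-2a_1)\gamma_1-2a_2\gamma_2 .
\end{equation}
For $v=f\in V^*$ we have $a_i=f(\gamma_i)$, so $(a_1,a_2)$ takes every value in $\mathbb R^2$. The map $(a_1,a_2)\mapsto(4\beta a_2-2a_1,-2a_2)$ is invertible. Hence the image of $t_1t_2-1$ on $V'$ is $\operatorname{span}(\gamma_1,\gamma_2)$. The same computation shows that the image of $t_3t_4-1$ is $\operatorname{span}(\gamma_3,\gamma_4)$.
\end{proof}

\subsection*{The dihedral group of a plane}
A \emph{root plane} is a two-dimensional subspace $P\subseteq V$ spanned by two roots. Let $W_P$ be the subgroup generated by the reflections $t_\gamma$ with $\gamma\in\Phi\cap P$.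

\begin{lemma}\label{lem:WP}
Let $P$ be a root plane.
\begin{itemize}
\item[(i)] $T\cap W_P=\{t_\gamma:\gamma\in\Phi\cap P\}$.
\item[(ii)] $|\chi(W_P)|=2$, so $(W_P,\chi(W_P))$ is a dihedral Coxeter system.
\item[(iii)] For $w\in W_P$, with $\ell'$ the length function of $(W_P,\chi(W_P))$: $w\in T$ if and only if $\ell'(w)$ is odd, if and only if $\ell(w)$ is odd.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Each generator of $W_P$ moves vectors by elements of $P$, so $W_P$ stabilizes $P$ and acts trivially on $V'/P$. If $t_\gamma\in W_P$, then $(t_\gamma-1)\gamma=-2\gamma$ lies in $P$.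

(ii) The group $W_P$ contains two distinct reflections, so it has more than two elements and $|\chi(W_P)|\geq2$ by (D1). Suppose that $\chi(W_P)$ contains three distinct elements. Their positive roots lie in $P$ by (i) and are pairwise non-proportional. Rescale them so that the sum of the coordinates is $1$. They become three distinct points on an affine line in $P$, and one lies between the other two. So one of the roots, $\beta$, equals $a\alpha+b\gamma$ with $a,b>0$, where $\alpha,\gamma$ are the other two. By (D1), $1=B(\beta,\beta)=aB(\alpha,\beta)+bB(\gamma,\beta)\le0$, a contradiction.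

(iii) The first equivalence is Lemma~\ref{lem:dihedral} together with (D1). The elements of $\chi(W_P)$ are reflections of $W$ and have odd length $\ell$, so $\ell(w)\equiv\ell'(w)\pmod 2$.
\end{proof}

Let $C=xW_P$ be a coset, with element of minimal length $x_0$. The \emph{level} of $g=x_0w\in C$ is $\lambda(g)=\ell'(w)$; we write $\lambda_P$ when the plane needs to be named.

\begin{lemma}\label{lem:level}
Let $P$ be a root plane, $C$ a coset $xW_P$, and $g,h\in C$.
\begin{itemize}
\item[(i)] $g\to h$ if and only if $\lambda(h)-\lambda(g)$ is odd and positive.
\item[(ii)] If $0<j<\lambda(h)$, then exactly two elements of $C$ have level $j$.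
\item[(iii)] If $s\in S$ and $\alpha_s\in P$, then $gs\in C$, and $\lambda(gs)-\lambda(g)=\ell(gs)-\ell(g)=\pm1$.
\item[(iv)] $\lambda(g)$ is the largest number of arrows in a directed path inside $C$ that ends at $g$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Write $g=x_0w$ and $h=x_0w'$. By Lemma~\ref{lem:WP}(iii), $g^{-1}h=w^{-1}w'$ is a reflection if and only if $\ell'(w^{-1}w')$ is odd, that is, if and only if $\lambda(h)-\lambda(g)$ is odd. In that case (D2) says that $\ell(h)>\ell(g)$ if and only if $\lambda(h)>\lambda(g)$.

(ii) This is Lemma~\ref{lem:dihedral}, since $j<\lambda(h)\le m$ when $W_P$ has order $2m$.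

(iii) We have $s\in S\cap W_P\subseteq\chi(W_P)$, so $\lambda(gs)=\lambda(g)\pm1$, and (i) determines the sign.

(iv) By (i), every arrow raises the level, so a path ending at $g$ has at most $\lambda(g)$ arrows. Choosing one element in each of the levels $0,\dots,\lambda(g)-1$, which are nonempty, gives by (i) a path with $\lambda(g)$ arrows.
\end{proof}

\section{Frames and long edges}\label{sec:frames}

Every edge $g\sim h$ carries the reflection $g^{-1}h=h^{-1}g$, and hence a positive root, the \emph{root of the edge}. Two different edges at one vertex carry different reflections, so their roots are linearly independent.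

\begin{lemma}\label{lem:close}
If $(g;a,b;c,d;h)$ is a frame, then $g\sim h$.
\end{lemma}

\begin{proof}
Consider a $4$-cycle $g_1\sim g_2\sim g_3\sim g_4\sim g_1$ with distinct vertices. Then
\[
(g_1^{-1}g_2)(g_2^{-1}g_3)=g_1^{-1}g_3=(g_1^{-1}g_4)(g_4^{-1}g_3)\neq e ,
\]
so by Lemma~\ref{lem:plane} the roots of the four edges lie in one root plane. This plane is spanned by the roots of the two edges at any vertex of the cycle.

The frame contains the $4$-cycles $(g,a,c,b)$, $(g,a,d,b)$ and $(a,c,h,d)$. The first two share the edges $ga$ and $gb$ at the vertex $g$, so they have the same plane $P$. The plane of the third is spanned by the roots of $ac$ and $ad$, which are edges of the first and of the second cycle; so it is also $P$. Therefore $g^{-1}h=(g^{-1}a)(a^{-1}c)(c^{-1}h)$ is a product of three reflections in $W_P$. It has odd length, so it is a reflection by Lemma~\ref{lem:WP}(iii).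
\end{proof}

The converse task is to find a frame under a long edge $x\to y=xt$. For every root plane $P$ containing $\alpha_t$, the coset $xW_P$ contains $x$ and $y$, and $\lambda(y)-\lambda(x)$ is odd and positive. If this difference is at least $3$, the two levels above $x$ supply a frame. The difficulty is that the edge may look short in the coset: if $W_P$ has order $4$, for instance, the levels are $0,1,2$ and the difference is always $1$. The plane has to be chosen, and we choose it by induction, using a generator $s$ that shortens $y$.

\begin{lemma}\label{lem:goodplane}
Let $x\to y=xt$ with $\ell(y)-\ell(x)\geq3$. There is a root plane $P$ containing $\alpha_t$ such that $\lambda(y)-\lambda(x)\ge3$ in the coset $xW_P$.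
\end{lemma}

\begin{proof}
We use induction on $\ell(y)$. Choose $s\in S$ with $\ell(ys)=\ell(y)-1$. Then $s\neq t$, because $\ell(yt)=\ell(x)\le\ell(y)-3$.

\emph{Case 1: $\ell(xs)=\ell(x)+1$.} Let $P=\operatorname{span}(\alpha_s,\alpha_t)$. The elements $x,y,xs,ys$ lie in $xW_P$, and Lemma~\ref{lem:level}(iii) gives $\lambda(xs)=\lambda(x)+1$ and $\lambda(ys)=\lambda(y)-1$. The number $\lambda(y)-\lambda(x)$ is odd and positive. If it were $1$, then $\lambda(ys)=\lambda(x)=\lambda(xs)-1$, so $ys\to xs$ by Lemma~\ref{lem:level}(i) and $\ell(ys)<\ell(xs)=\ell(x)+1$. But $\ell(ys)=\ell(y)-1\ge\ell(x)+2$. Hence $\lambda(y)-\lambda(x)\geq3$.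

\emph{Case 2: $\ell(xs)=\ell(x)-1$.} Then $ys=(xs)(sts)$ and $\ell(ys)-\ell(xs)=\ell(y)-\ell(x)\ge3$. By induction there is a root plane $Q$ containing $\alpha_{sts}$ with $\lambda_Q(ys)-\lambda_Q(xs)\ge3$ in the coset $xsW_Q$. We transport this coset along right multiplication by $s$.

If $\alpha_s\in Q$, then $s$ and $sts$ lie in $W_Q$, so $t\in W_Q$ and $\alpha_t\in Q$ by Lemma~\ref{lem:WP}(i), and $xW_Q=xsW_Q$. By Lemma~\ref{lem:level}(iii), $\lambda_Q(x)=\lambda_Q(xs)+1$ and $\lambda_Q(y)=\lambda_Q(ys)+1$. So $P=Q$ works.

If $\alpha_s\notin Q$, let $P=s(Q)$. This is a root plane, it contains $s\alpha_{sts}=\pm\alpha_t$, and $W_P=sW_Qs$ by (R2). Hence $g\mapsto gs$ is a bijection from $xsW_Q$ to $xsW_Qs=xW_P$. It preserves adjacency in both directions, since $(gs)^{-1}(hs)=s(g^{-1}h)s$. An edge inside $xsW_Q$ carries a reflection $t'\in T\cap W_Q$, and $t'\neq s$ by Lemma~\ref{lem:WP}(i). By Lemma~\ref{lem:translate}, $g\to gt'$ if and only if $gs\to gt's$. So $g\mapsto gs$ is an isomorphism of directed graphs, and it preserves levels by Lemma~\ref{lem:level}(iv). It sends $xs$ to $x$ and $ys$ to $y$, so $\lambda_P(y)-\lambda_P(x)\ge3$.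
\end{proof}

\begin{lemma}\label{lem:span}
Let $x\to y$ with $\ell(y)-\ell(x)\ge3$. There is a frame $(x;a,b;c,d;y)$ with $a,b,c,d\in[x,y]$ in which each of the eight edges has length difference smaller than $\ell(y)-\ell(x)$.
\end{lemma}

\begin{proof}
Take $P$ as in Lemma~\ref{lem:goodplane}. The levels $\lambda(x)+1$ and $\lambda(x)+2$ lie strictly between $0$ and $\lambda(y)$, so by Lemma~\ref{lem:level}(ii) they consist of two elements each, say $a,b$ and $c,d$. The six elements $x,a,b,c,d,y$ are distinct. The number $\lambda(y)-\lambda(x)-2$ is odd and positive, so Lemma~\ref{lem:level}(i) gives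
\[
x\to a,b;\qquad a\to c,d;\qquad b\to c,d;\qquad c,d\to y .
\]
Each of these arrows lies on a directed path with three arrows from $x$ to $y$. Hence $a,b,c,d\in[x,y]$, and the length difference of each arrow is one of three positive numbers with sum $\ell(y)-\ell(x)$.
\end{proof}

Together, Lemmas~\ref{lem:close} and~\ref{lem:span} say that the edges of $\Gamma(u,v)$ are obtained from the covers by repeatedly closing frames. We use this in the following form.

\begin{proposition}\label{prop:extend}
Let $u\le v$, and let $\varphi\colon[u,v]\to W$ be an injective map with $\varphi(x)\sim\varphi(y)$ for all $x\lessdot y$ in $[u,v]$. Then $\varphi(x)\sim\varphi(y)$ for all $x\sim y$ in $[u,v]$.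
\end{proposition}

\begin{proof}
Let $x\to y$ in $[u,v]$. We use induction on the odd number $\ell(y)-\ell(x)$. If it is $1$, then $x\lessdot y$ and the claim is the hypothesis. Otherwise take a frame $(x;a,b;c,d;y)$ as in Lemma~\ref{lem:span}. It lies in $[x,y]\subseteq[u,v]$. By induction $\varphi$ preserves its eight adjacencies, and by injectivity the six images are distinct. So the images form a frame from $\varphi(x)$ to $\varphi(y)$, and Lemma~\ref{lem:close} gives $\varphi(x)\sim\varphi(y)$.
\end{proof}

\section{Special matchings preserve the Bruhat graph}\label{sec:final}

By Proposition~\ref{prop:extend} it remains to see what a special matching does to a cover. The only serious case is the one of Figure~\ref{fig:S3}, where the lower element is matched downward and the upper element upward. There, thinness and specialness build a frame of covers between the two images.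

\begin{lemma}\label{lem:cover}
Let $M$ be a special matching of $[u,v]$ and let $x\lessdot y$ in $[u,v]$. Then $M(x)\sim M(y)$.
\end{lemma}

\begin{proof}
If $M(x)=y$, then $M(y)=x$ and $M(x)\sim M(y)$. Otherwise $M(x)\le M(y)$ by specialness, and $M(x)\neq M(y)$, so $M(x)<M(y)$. As $M$ changes lengths by $\pm1$, the difference $\ell(M(y))-\ell(M(x))$ lies in $\{-1,1,3\}$, and it is positive. If it is $1$, then $M(x)\lessdot M(y)$, and covers are edges.

Suppose that it is $3$. Put $x_0=M(x)$ and $y_1=M(y)$, so that $x_0\lessdot x\lessdot y\lessdot y_1$. By (F1), $[x_0,y]=\{x_0,x,a,y\}$ with $a\neq x$, and $a\in[u,v]$. Put $b=M(a)$. Specialness for $x_0\lessdot a$, where $M(x_0)=x\ne a$, gives $x\le b$. Hence $\ell(b)\geq\ell(x)=\ell(a)$, which forces $\ell(b)=\ell(a)+1$. Thus $a\lessdot b$ and $x\lessdot b$. Next, $b\neq y$, since $M(b)=a$ and $M(y)=y_1$ have different lengths. Specialness for $a\lessdot y$, where $M(a)=b\neq y$, gives $b\le y_1$, and $\ell(y_1)=\ell(b)+1$ gives $b\lessdot y_1$. We have found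
\[
x_0\lessdot x,a;\qquad x\lessdot y,b;\qquad a\lessdot y,b;\qquad y,b\lessdot y_1 ,
\]
with $x\ne a$ and $y\neq b$. So $(x_0;x,a;y,b;y_1)$ is a frame, and Lemma~\ref{lem:close} gives $M(x)=x_0\sim y_1=M(y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a)$\Rightarrow$(b). By Lemma~\ref{lem:cover} and Proposition~\ref{prop:extend}, $x\sim y$ implies $M(x)\sim M(y)$. Applying this to $M(x),M(y)$ and using $M^2=1$ gives the converse. So $M$ is an automorphism of $\Gamma(u,v)$.

(b)$\Rightarrow$(c). This was noted after the statement of the theorem.

(c)$\Rightarrow$(a). The interval $[u,v]$ is a finite graded poset with least element $u$, and it satisfies (F1) and (F2) by Proposition~\ref{prop:F}. Theorem~\ref{thm:poset} applies.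

For the last assertion, let $x\to y$ in $[u,v]$ with $M(x)\neq y$. By (b), $M(x)\sim M(y)$, so it suffices to show that $\ell(M(x))<\ell(M(y))$. If $\ell(y)-\ell(x)=1$, then $x\lessdot y$, and (a) gives $M(x)<M(y)$. If $\ell(y)-\ell(x)\ge3$, then $\ell(M(y))-\ell(M(x))\geq 3-2=1$. Finally, if $x\to y$ and $M(x)=y$, then $M(y)=x$, so $M(y)\to M(x)$ and the edge is reversed.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{BW}
Bj\"orner and Wachs, \emph{Bruhat order of Coxeter groups and shellability}, Adv. Math. \textbf{43} (1982).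

\bibitem{Deodhar}
Deodhar, 1989.

\bibitem{Dyer90}
Dyer, \emph{Reflection subgroups of Coxeter systems}, J. Algebra \textbf{135} (1990).

\bibitem{Dyer91}
Dyer, \emph{On the ``Bruhat graph'' of a Coxeter system}, Compositio Math. \textbf{78} (1991).

\bibitem{GG}
Christian Gaetz and Yibo Gao, \emph{On automorphisms of undirected Bruhat graphs}, arXiv:2204.09174 (2022).

\end{thebibliography}
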